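# Dust carried by reflected Brownian motions around a small ball in a flat three-torus

## 1. A fixed time and a shrinking ball

Fill a three-dimensional torus, outside a small ball, with dust of constant density. Move all dust particles by one and the same Brownian path. A particle that touches the ball is pushed off it in the normal direction, just enough to stay outside. Each single particle performs reflected Brownian motion, so a particle that starts at a uniformly chosen place stays uniformly distributed. But all particles share the same noise, and the pushes may pile the dust up. After a very long time, is the dust still nearly uniform when the ball is small? The precise form of this question is a conjecture stated in Krzysztof Burdzy, Zhen-Qing Chen, Soumik Pal, "Brownian earthworm", arXiv:1011.5442 (2010), and we shall prove it in dimension three.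

**Definition (the flow).** Let $D_1=\mathbb R^3/(2\mathbb Z)^3$, represented by the cube $|x_k|\le 1$ with opposite sides identified, so $|D_1|=8$. For $0<r<1$ let $D=D_1\setminus\overline{\mathbb B(0,r)}$, where $\mathbb B(x,r)$ is the open ball, and let $\mathbf n(x)=x/r$ be the unit normal at $x\in\partial D$ pointing into $D$. Let $B$ be a standard Brownian motion in $\mathbb R^3$. For $x\in\overline D$ the Skorokhod equation is
$$X^x_t=x+B_t+\int_0^t\mathbf n(X^x_s)\,dL^x_s,\qquad t\ge0, \tag{1.1}$$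
where $X^x_t\in\overline D$ and $L^x$, the local time on $\partial D$, is continuous, nondecreasing, starts at $0$ and satisfies $\int_0^\infty \mathbf 1_D(X^x_t)\,dL^x_t=0$.

As part of the problem we take as given that, almost surely, adapted solutions exist for all $x\in\overline D$ simultaneously, all driven by the same $B$. The half-line $[0,\infty)$ with $\mathbf n=1$ is the model example: there $L^x_t=\max(0,\sup_{s\le t}(-x-B_s))$ is the smallest nondecreasing push that keeps $x+B_t+L_t\ge0$. For $f$ of class $C^2$ near $\overline D$, Itô's formula reads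
$$df(X_t)=\nabla f(X_t)\cdot dB_t+\tfrac12\Delta f(X_t)\,dt+\partial_{\mathbf n}f(X_t)\,dL_t. \tag{1.2}$$

**Definition (the transported measure).** For Borel $A\subset D_1$ let $\mathbf Q_{r,t}(A)=|\{x\in D:X^x_t\in A\}|$. This is a random measure on $D_1$, carried by $\overline D$, of total mass $|D|=8-\frac43\pi r^3$. (Lemma 6 below shows that $(x,\omega)\mapsto X^x_t$ is jointly measurable, so Fubini's theorem applies to it.)

Let $\mathcal M(D_1)$ be the space of finite Borel measures on $D_1$ with the weak topology: $\mu_n\to\mu$ if $\mu_n(g)\to\mu(g)$ for all $g\in C(D_1)$, where $\mu(g)=\int g\,d\mu$. Random measures converge in distribution if they do so as $\mathcal M(D_1)$-valued random elements. For instance, if $V_n\to V$ in distribution in $D_1$, then $\delta_{V_n}\to\delta_V$ in distribution; such a limit is a truly random measure. We write $m_D$ for Lebesgue measure on $D$ and $e_k(x)=e^{i\pi k\cdot x}$, $k\in\mathbb Z^3$.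

The easy case of the question fixes $t$ and lets $r\to0$. It needs three short lemmas.

**Lemma 1 (uniform stays uniform).** $\int_D\mathbb P(X^x_t\in\cdot)\,dx=m_D$ for every $t\ge0$.

*Proof.* Let $f\in C_c^\infty(D)$, and let $u$ be the classical solution of $\partial_tu=\frac12\Delta u$ in $D$, $\partial_{\mathbf n}u=0$ on $\partial D$, $u(0)=f$. Since $f$ vanishes near $\partial D$, the compatibility conditions of all orders hold trivially, and $u$ is smooth up to the boundary on $[0,t]\times\overline D$. Apply Itô's formula to $s\mapsto u(t-s,X_s)$. The $ds$ terms cancel by the heat equation, the $dL$ term vanishes by the Neumann condition, and the stochastic integral has bounded integrand. So $\mathbb Ef(X^x_t)=u(t,x)$. By the divergence theorem $\frac{d}{dt}\int_Du=\frac12\int_D\Delta u=0$, so $\int_D\mathbb Ef(X_t^x)\,dx=\int_Df$. Thus the measure $\int_D\mathbb P(X^x_t\in\cdot)dx$ agrees with $m_D$ on the open set $D$. Both have mass $|D|$ and live on $\overline D$, so the first one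 gives no mass to $\partial D$, and they are equal. $\square$

**Lemma 2 (expected local time).** If $X_0$ is uniform on $D$ and independent of $B$, then $\mathbb EL_t=2\pi r^2t/|D|$.

*Proof.* Let $p(x)=(|x|-r)\xi(|x|)$ with a smooth cutoff $\xi$, equal to $1$ near $r$ and supported in a compact subset of $(0,1)$. Then $\partial_{\mathbf n}p=1$ on $\partial D$, and (1.2) gives
$$p(X_t)-p(X_0)=\int_0^t\nabla p(X_s)\cdot dB_s+\tfrac12\int_0^t\Delta p(X_s)\,ds+L_t .$$
All terms other than $L_t$ are integrable, hence so is $L_t$. By Lemma 1, $X_s$ is uniform on $D$ for every $s$, so taking expectations gives $0=\frac t2|D|^{-1}\int_D\Delta p+\mathbb EL_t$. The outer normal of $D$ is $-\mathbf n$, so $\int_D\Delta p=-\int_{\partial D}\partial_{\mathbf n}p=-4\pi r^2$. $\square$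

**Lemma 3 (Fourier test).** Let $\mu_n$ be random measures on $D_1$ of mass at most $8$ with $\mathbb E|\mu_n(e_k)-\mathrm{Leb}(e_k)|^2\to0$ for every $k\in\mathbb Z^3$. Then $\mathbb P(\varrho(\mu_n,\mathrm{Leb}|_{D_1})>\varepsilon)\to0$ for every $\varepsilon>0$ and every metric $\varrho$ of the weak topology.

*Proof.* The claim concerns only the laws of the $\mu_n$, so we may put all of them on one probability space. By hypothesis $\mu_n(P)\to\mathrm{Leb}(P)$ in probability for each trigonometric polynomial $P$. These are uniformly dense in $C(D_1)$, and $|\mu_n(g)-\mu_n(P)|\le8\|g-P\|_\infty$, so $\mu_n(g)\to\mathrm{Leb}(g)$ in probability for all $g\in C(D_1)$. Let $(g_j)$ be dense in $C(D_1)$. By a diagonal argument every subsequence has a further subsequence along which almost surely $\mu_n(g_j)\to\mathrm{Leb}(g_j)$ for all $j$. As the masses are bounded, $\mu_n\to\mathrm{Leb}$ weakly, almost surely, along it. Hence $\varrho(\mu_n,\mathrm{Leb})\to0$ in probability. $\square$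

**Proposition 4 (fixed time).** For $r\in(0,1)$, $t\ge0$ and $k\ne0$,
$$\mathbb E|\mathbf Q_{r,t}(e_k)|^2\le\big(\tfrac43\pi r^3\big)^2+4\pi^2|D|\,|k|\,r^2t .$$
Hence, for fixed $t$, $\mathbf Q_{r,t}\to\mathrm{Leb}|_{D_1}$ weakly in probability as $r\to0$.

*Proof.* Expanding the square,
$$\mathbb E|\mathbf Q_{r,t}(e_k)|^2=\iint_{D^2}\mathbb E\,e^{i\pi k\cdot(X^y_t-X^x_t)}\,dx\,dy=|D|^2\,\mathbb E\,e^{i\pi k\cdot(Y_t-X_t)}, \tag{1.3}$$
where $X,Y$ are driven by the same $B$ and start at independent uniform points. The Brownian terms cancel in $Y-X$, so $|(Y_t-X_t)-(Y_0-X_0)|\le L^X_t+L^Y_t$. At time $0$ we have $|D|^2\mathbb Ee^{i\pi k\cdot(Y_0-X_0)}=|m_D(e_k)|^2$, and $m_D(e_k)=-\int_{\mathbb B(0,r)}e_k$ has modulus at most $\frac43\pi r^3$. With $|e^{is}-e^{is'}|\le|s-s'|$ and Lemma 2 the error is at most $|D|^2\pi|k|\cdot4\pi r^2t/|D|$. For the last claim use Lemma 3; the mode $k=0$ is $\mathbf Q_{r,t}(e_0)=|D|\to8$. $\square$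

The bound in Proposition 4 is good as long as $t$ is much smaller than $r^{-2}$. What changes if, for a fixed ball, time runs to infinity first? The displacement of $Y-X$ is bounded only by $L^X+L^Y$, which grows linearly, and the estimate becomes empty. We must understand the joint law of two particles at very large times.

## 2. Letting time run first

The result is as follows; it says that the conjecture is true for $d=3$.

**Theorem 5.** Let $d=3$.

**(a)** For every $r\in(0,1)$, $\mathbf Q_{r,t}$ converges in distribution as $t\to\infty$ to a random measure $\mathbf Q_r$ supported on $D_1\setminus\mathbb B(0,r)$, and $\mathbb E\,\mathbf Q_r=m_D$.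

**(b)** There are $r_0,\theta'\in(0,1)$ and $C<\infty$ such that for all $r\le r_0$ and $k\in\mathbb Z^3\setminus\{0\}$,
$$\sup_{t\ge0}\mathbb E|\mathbf Q_{r,t}(e_k)|^2=\mathbb E|\mathbf Q_r(e_k)|^2\le C\,(r^{\theta'}+|k|^2r).$$
Hence $\mathbf Q_r\to\mathrm{Leb}|_{D_1}$ weakly in probability as $r\to0$.

**(c)** For every $s>5/2$ and $r\le r_0$,
$$\mathbb E\|\mathbf Q_r-\mathrm{Leb}\|_{H^{-s}}^2+\sup_{t\ge0}\mathbb E\|\mathbf Q_{r,t}-\mathrm{Leb}\|_{H^{-s}}^2\le C_s\,r^{\theta'},\qquad \|\mu\|_{H^{-s}}^2=\sum_k(1+|k|^2)^{-s}|\mu(e_k)|^2 .$$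

To get a feeling for the norm in (c): $|\delta_0(e_k)|=1$ for all $k$, so $\|\delta_0\|_{H^{-s}}<\infty$ exactly when $s>3/2$.

Part (a) is soft and we prove it now. It uses the composition property of the flow, which rests on the following pathwise lemma.

**Lemma 6.** Fix $r\in(0,1)$ and lift to $\mathbb R^3$, so that the domain is the exterior of the balls $\mathbb B(2j,r)$, $j\in\mathbb Z^3$.
(i) If $(X,L)$, $(X',L')$ are solutions driven by the same continuous path, then $|X_t-X'_t|^2\le|X_0-X'_0|^2e^{(L_t+L'_t)/r}$.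
(ii) For a continuous path $w$ and $T<\infty$ there is $K(w,T)<\infty$ with $L_T\le K(w,T)$ for every solution driven by $w$.

*Proof.* If $p$ lies on the sphere around $2j$ and $q$ lies in the closed lifted domain, then $r^2\le|q-2j|^2=r^2+2r\,\mathbf n(p)\cdot(q-p)+|q-p|^2$, that is,
$$\mathbf n(p)\cdot(q-p)\ge-\frac{|q-p|^2}{2r}. \tag{2.1}$$

(i) The difference $X'-X$ has finite variation and
$$d|X'-X|^2=2(X'-X)\cdot\mathbf n(X')\,dL'-2(X'-X)\cdot\mathbf n(X)\,dL\le\tfrac1r|X'-X|^2(dL+dL'),$$
by (2.1) with $(p,q)=(X',X)$ and $(X,X')$. Gronwall's inequality gives (i).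

(ii) Let $\rho=\min(r/2,1-r)$ and $0<\eta\le\rho$, and let $[s,t]$ be an interval on which $w$ oscillates by at most $\eta$. If there is no contact in $[s,t]$, then $L_t=L_s$. Otherwise let $\sigma$ be the first contact time, $x_0=X_\sigma$, $n_0=\mathbf n(x_0)$, $V_u=X_u-(w_u-w_\sigma)$, so that $dV=\mathbf n(X)\,dL$ and $V_\sigma=x_0$. Let $\sigma'$ be the first time after $\sigma$ with $|X-x_0|=\rho$, or $\sigma'=t$ if there is none before $t$. Distinct spheres are at distance at least $2-2r>\rho$, so at contacts in $[\sigma,\sigma']$ the point $X$ lies on the sphere of $x_0$ and $\mathbf n(X)\cdot n_0=1-|X-x_0|^2/(2r^2)\ge\frac12$. Hence for $u\in[\sigma,\sigma']$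
$$\tfrac12(L_u-L_\sigma)\le n_0\cdot(V_u-x_0)\le\rho+\eta\le2\rho .$$
So $L_u-L_\sigma\le4\rho$ on this interval. It remains to see that $\sigma'=t$ if $\eta$ is small. Let $v_u=|V_u-x_0|^2$. By (2.1) with $p=X$, $q=x_0$ we have $(X-x_0)\cdot\mathbf n(X)\le|X-x_0|^2/(2r)$, and $|X-x_0|^2\le2v+2\eta^2$. So
$$dv=2\big[(X-x_0)-(w_u-w_\sigma)\big]\cdot\mathbf n(X)\,dL\le\Big(\frac{2v+2\eta^2}r+2\eta\Big)dL .$$
Since $v_\sigma=0$ and $L$ grows by at most $4\rho$, Gronwall gives $v\le4\rho\,(2\eta^2/r+2\eta)\,e^{8\rho/r}$ on $[\sigma,\sigma']$. Choose $\eta=\eta(r)$ so small that this forces $|X-x_0|\le\sqrt v+\eta<\rho$. Then $\sigma'=t$ and $L_t-L_s\le4\rho$. By uniform continuity of $w$, $[0,T]$ splits into finitely many intervals of oscillation at most $\eta$, their number depending only on $w$, $T$, $r$. $\square$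

Consequently solutions are unique path by path: by (i) and (ii) the position is determined, and then $\int\mathbf n(X)dL$ and hence $dL=\mathbf n\cdot(\mathbf n\,dL)$ are determined. Also $x\mapsto X^x_t$ is continuous, so $(x,\omega)\mapsto X^x_t$ is jointly measurable. For $s\le t$ let $\varphi_{s,t}(x)$ be the position at time $t$ of the solution started at $x$ at time $s$ and driven by $(B_u-B_s)_{u\ge s}$. Uniqueness gives, for fixed $s\le t\le u$, almost surely $\varphi_{s,u}=\varphi_{t,u}\circ\varphi_{s,t}$.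

**Proof of Theorem 5(a).** The idea is to start the flow further and further in the past, which turns convergence in law into martingale convergence. Let $B$ be a two-sided Brownian motion and $\tilde{\mathbf Q}_t=(\varphi_{-t,0})_*m_D$, so that $\tilde{\mathbf Q}_t$ has the law of $\mathbf Q_{r,t}$. Let $\mathcal G_t$ be generated by the increments of $B$ on $[-t,0]$. For $g\in C(D_1)$, real or complex, we have $\varphi_{-t-s,0}=\varphi_{-t,0}\circ\varphi_{-t-s,-t}$. The map $\varphi_{-t,0}$ is $\mathcal G_t$-measurable, while $\varphi_{-t-s,-t}(x)$ is independent of $\mathcal G_t$ with the law $p_s(x,\cdot)$ of $X^x_s$. By Lemma 1,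
$$\mathbb E[\tilde{\mathbf Q}_{t+s}(g)\mid\mathcal G_t]=\int_D\int g(\varphi_{-t,0}(y))\,p_s(x,dy)\,dx=\int_Dg(\varphi_{-t,0}(y))\,dy=\tilde{\mathbf Q}_t(g).$$
So $\tilde{\mathbf Q}_t(g)$ is a bounded martingale. By orthogonality of increments $\mathbb E|\tilde{\mathbf Q}_{t+s}(g)-\tilde{\mathbf Q}_t(g)|^2=\mathbb E|\tilde{\mathbf Q}_{t+s}(g)|^2-\mathbb E|\tilde{\mathbf Q}_t(g)|^2$, so it converges in $L^2$ as $t\to\infty$, and along integers almost surely. The measures of mass $|D|$ on the compact space $D_1$ form a weakly compact set. Using a countable dense set of functions $g$ we get a random measure $\tilde{\mathbf Q}_\infty$ with $\tilde{\mathbf Q}_n\to\tilde{\mathbf Q}_\infty$ weakly, almost surely. For real $t\to\infty$, $\tilde{\mathbf Q}_t(g)\to\tilde{\mathbf Q}_\infty(g)$ in $L^2$ for each $g$. From any sequence $t_n\to\infty$ we extract a subsequence along which this holds almost surely for all $g$ in the dense set, hence $\tilde{\mathbf Q}_{t_n}\to\tilde{\mathbf Q}_\infty$ weakly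 along it. So $\tilde{\mathbf Q}_t\to\tilde{\mathbf Q}_\infty$ in probability, and therefore $\mathbf Q_{r,t}\to\tilde{\mathbf Q}_\infty=:\mathbf Q_r$ in distribution. All $\tilde{\mathbf Q}_t$ live on the closed set $\overline D$, hence so does the limit, and $\mathbb E\tilde{\mathbf Q}_\infty(g)=\lim\mathbb E\tilde{\mathbf Q}_t(g)=m_D(g)$. $\square$

The proof also shows that
$$t\mapsto\mathbb E|\mathbf Q_{r,t}(e_k)|^2\ \text{ is nondecreasing and tends to }\ \mathbb E|\mathbf Q_r(e_k)|^2. \tag{2.2}$$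
So time can only make matters worse, and the existence of a limit says nothing about uniformity.

**Example (one dimension).** On the circle $\mathbb R/2\mathbb Z$ remove $[-r,r]$. Then $\overline D=[r,2-r]$ is an interval, and particles are pushed up at $r$ and down at $2-r$. For two solutions with total pushes $K,K'$ we have $d(X'-X)^2=2(X'-X)(dK'-dK)\le0$, so solutions are unique. Two of them cannot cross without meeting, and they stay together afterwards. Let $X,Y$ start from $r$ and $2-r$, and let $\zeta$ be their meeting time. Before $\zeta$ we have $X<Y\le2-r$, so $X$ is never pushed down, and for $s<t<\zeta$ we have $2-r>X_t\ge X_s+B_t-B_s\ge r+B_t-B_s$. Hence $B_t-B_s<2-2r$ for all $s<t<\zeta$. Brownian motion almost surely has larger increments eventually, so $\zeta<\infty$ almost surely. After $\zeta$ all particles coincide and $\mathbf Q_{r,t}=|D|\delta_{X_t}$. By invariance of Lebesgue measure on the interval, $\mathbf Q_{r,t}\to|D|\delta_V$ in distribution with $V$ uniform on $D$.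 The limit exists and has mean $m_D$, but $|\mathbf Q_r(e_1)|=|D|$ for every $r$: the dust has collapsed to one point. In dimension three this has to be excluded.

## 3. A unit ball in a large torus

We now prepare the proof of (b). Put $R=1/r$. If $(X,L,B)$ solves (1.1), then $(RX_{s/R^2},RL_{s/R^2},RB_{s/R^2})$ solves the same equation on
$$\mathcal D_R=\mathbb T_R\setminus\overline{\mathbb B(0,1)},\qquad\mathbb T_R=\mathbb R^3/(2R\mathbb Z)^3 .$$
From here on $(X,Y)$ is the two-point motion on $\overline{\mathcal D}_R$ with $X_0,Y_0$ independent, uniform on $\mathcal D_R$ and independent of $B$: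
$$dX=dB+\mathbf n(X)\,dL^X,\qquad dY=dB+\mathbf n(Y)\,dL^Y,\qquad Z=Y-X\in\mathbb T_R .$$
By Lemma 1, *$X_s$ and $Y_s$ are each uniform on $\mathcal D_R$ for every $s$*. About their joint law at time $s$ we know nothing yet. We write $|x|$ for the norm of the representative in $[-R,R]^3$, which is the distance to $0$ in $\mathbb T_R$; on $|x|=1$ we have $\mathbf n(x)=x$. Note that $Z$ has finite variation. By (1.3) and scaling,
$$\mathbb E|\mathbf Q_{r,t}(e_k)|^2=|D|^2\,\mathbb E\,e^{i\kappa\cdot Z_{tR^2}},\qquad\kappa=\pi k/R . \tag{3.1}$$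
By (2.2) the right side converges as $t\to\infty$, so its time averages have the same limit. Hence it is enough to study
$$\langle f\rangle_T=\frac1T\mathbb E\int_0^Tf(X_s,Y_s)\,ds,\qquad\ell_T(f)=\frac1T\mathbb E\int_0^Tf(X_s,Y_s)\,d(L^X+L^Y)_s .$$
We also write $\langle f;E\rangle_T=\langle f1_E\rangle_T$.

Throughout, $C$ denotes positive constants independent of $R\ge R_0$, $T$ and $k$, where $R_0\ge256$ is a large absolute constant, and $o_T$ denotes quantities that tend to $0$ as $T\to\infty$ with all other parameters fixed. Four facts are used all the time.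

**Fact 1 (marginals).** If $U$ is uniform on $\mathcal D_R$, then
$$\mathbb E|U|^{-p}\le C_pR^{-3}\ \ (p>3),\qquad\mathbb E|U|^{-3}\le CR^{-3}\log R . \tag{3.2}$$
Indeed $|\mathcal D_R|\ge R^3$, $\int_{|x|\ge1}|x|^{-p}dx<\infty$ for $p>3$, and $\int_{1\le|x|\le\sqrt3R}|x|^{-3}dx\le C\log R$.

**Fact 2 (total local time).** The computation of Lemma 2 with radius $1$ gives $\mathbb EL^X_T=\mathbb EL^Y_T=2\pi T/|\mathcal D_R|$, so
$$\ell_T(1)=4\pi/|\mathcal D_R|\le CR^{-3}. \tag{3.3}$$

**Fact 3 (Itô identity).** Let $G$, possibly complex valued, be $C^2$ in a neighborhood of $\overline{\mathcal D}_R^{\,2}$, and let $\mathcal AG=\frac12\sum_i(\partial_{x_i}+\partial_{y_i})^2G$. Then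
$$\langle\mathcal AG\rangle_T+\frac1T\mathbb E\int_0^T\big(\partial_{\mathbf n_x}G\,dL^X+\partial_{\mathbf n_y}G\,dL^Y\big)=o_T . \tag{3.4}$$
Indeed $X$ and $Y$ have the same martingale part $B$, so Itô's formula shows that the left side equals $\frac1T\mathbb E[G(X_T,Y_T)-G(X_0,Y_0)]$, and $G$ is bounded.

**Fact 4 (symmetry).** The law of the pair is unchanged when $X$ and $Y$ are exchanged, so each estimate for $X$ also holds for $Y$.

## 4. Coordinates that do not see the boundary

The process $Z$ moves only by local time, which is hard to use. We change it by a bounded amount so that the local time terms disappear and a martingale appears instead. Let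
$$e(x)=\tfrac12x|x|^{-3},\qquad\Xi(x)=x+e(x).$$
Since $e=-\frac12\nabla(1/|x|)$, it is harmonic off $0$. With $\hat x=x/|x|$ its Jacobian is $De(x)=\frac12|x|^{-3}(I-3\hat x\hat x^T)$. On $|x|=1$ this gives $De\,\mathbf n=-\mathbf n$: the map $\Xi$ has zero normal derivative on the unit sphere.

To live on the torus we cut off. Fix a smooth $\psi:[0,\infty)\to[0,1]$ with $\psi=1$ on $[0,\frac18]$ and $\psi=0$ on $[\frac14,\infty)$, and let $e_R(x)=\psi(|x|/R)e(x)$,
$$N=Z+e_R(Y)-e_R(X)\in\mathbb T_R,\quad\Sigma=De_R(Y)-De_R(X),\quad b=\tfrac12\big(\Delta e_R(Y)-\Delta e_R(X)\big).$$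
By Itô's formula the $dL^Y$ terms of $N$ are $\mathbf n(Y)dL^Y+De_R(Y)\mathbf n(Y)dL^Y=0$; similarly for $dL^X$. Hence
$$dN=\Sigma\,dB+b\,dt . \tag{4.1}$$
Put differently, $N$ as a function of $(x,y)$ has zero normal derivative in $x$ on $|x|=1$ and in $y$ on $|y|=1$, so functions of $N$ produce no boundary terms in (3.4). For smooth $\varphi$ and a function $g$ of $x$, since $d\langle X,N\rangle=\Sigma\,dt$ and $\Sigma$ is symmetric ($e_R$ is a gradient),
$$\mathcal A\big(g(x)\varphi(N)\big)=\tfrac12\Delta g\,\varphi+\nabla g\cdot\Sigma\nabla\varphi+g\big(\tfrac12\mathrm{tr}(\Sigma\nabla^2\varphi\,\Sigma)+b\cdot\nabla\varphi\big), \tag{4.2}$$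
and the same with $y$ in place of $x$ in $g$.

*Sizes.* By homogeneity $\Delta e_R(x)=R^{-4}\beta(x/R)$ with $\beta=\Delta(\psi(|\cdot|)e)$. This $\beta$ is smooth on $\mathbb T_1$, supported in $\frac18\le|x|\le\frac14$, and odd, so it has mean $0$. Hence $|b|\le CR^{-4}$. Moreover $|e_R|\le\frac12$ and $\|De_R(x)\|\le C|x|^{-3}$ in Hilbert–Schmidt norm. With (3.2),
$$\|\Sigma\|\le C,\qquad\langle\|\Sigma\|^2\rangle_T\le CR^{-3},\qquad\langle\|\Sigma\|\rangle_T\le CR^{-3}\log R . \tag{4.3}$$
Always $|Z|\le|N|+1$ and $|N|\le|Z|+1$. If $|X|,|Y|\le R/8$, then $N=\Xi(Y)-\Xi(X)$ and $Z=Y-X$, computed with representatives.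

**Lemma 7 (geometry of $e$ and $\Xi$).**
(i) If $1\le|x|,|y|\le M$, then $\|De(x)-De(y)\|^2\ge M^{-8}\min(|x-y|,|x+y|)^2$.
(ii) If $|x|,|y|\ge1$, then $|\Xi(x)-\Xi(y)|\le3|x-y|$.
(iii) $\Xi$ is odd and injective on $|x|\ge1$, and $|\Xi|\ge\frac32$ there.

*Proof.* (i) Let $\gamma$ be the angle between $x$ and $y$, and $a=|x|^{-3}$, $a'=|y|^{-3}$. We have $\mathrm{tr}((I-3\hat x\hat x^T)^2)=6$ and $\mathrm{tr}((I-3\hat x\hat x^T)(I-3\hat y\hat y^T))=9\cos^2\gamma-3=6-9\sin^2\gamma$, so
$$\|De(x)-De(y)\|^2=\tfrac14\big[6a^2+6a'^2-2aa'(6-9\sin^2\gamma)\big]=\tfrac32\big[(a-a')^2+3aa'\sin^2\gamma\big].$$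
Here $|a-a'|\ge3M^{-4}\big||x|-|y|\big|$ and $aa'\ge M^{-6}$. So the left side is at least $\frac{27}2M^{-8}\big||x|-|y|\big|^2+\frac92M^{-6}\sin^2\gamma$. On the other hand $\min(|x-y|,|x+y|)\le\big||x|-|y|\big|+\sqrt2M\sin\gamma$: replacing $y$ by $-y$ we may assume $\gamma\le\frac\pi2$, and then $|x-y|\le\big||x|-|y|\big|+M|\hat x-\hat y|$ with $|\hat x-\hat y|=2\sin\frac\gamma2=\sin\gamma/\cos\frac\gamma2\le\sqrt2\sin\gamma$. Squaring, $M^{-8}\min(\cdot)^2\le2M^{-8}\big||x|-|y|\big|^2+4M^{-6}\sin^2\gamma$, and (i) follows.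

(ii) The eigenvalues of $I+De(x)$ are $1-|x|^{-3}$ and, twice, $1+\frac12|x|^{-3}$, so its operator norm is at most $\frac32$ for $|x|\ge1$. Two points outside the unit ball are joined outside it by a path of length at most $\frac\pi2|x-y|$: replace the part of the segment in the ball by a shorter great-circle arc. So $|\Xi(x)-\Xi(y)|\le\frac{3\pi}4|x-y|\le3|x-y|$.

(iii) $\Xi(x)=\hat x(\rho+\frac12\rho^{-2})$ with $\rho=|x|$, and $\rho+\frac12\rho^{-2}$ is strictly increasing on $[1,\infty)$ with value $\frac32$ at $1$. $\square$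

Note the second alternative in (i): $\Sigma$ vanishes on the diagonal $y=x$ but also on the antipodal set $y=-x$. Both will need attention.

## 5. Fourier modes and the cross term

The natural approach is to test the pair directly with $f=e^{i\kappa\cdot N}$, $\kappa=\pi k/R$, $k\ne0$, which is well defined on $\mathbb T_R$. It differs little from $e^{i\kappa\cdot Z}$, has no boundary terms, and by (4.2) with $g=1$
$$\mathcal Af=\big(-\tfrac12|\Sigma\kappa|^2+i\kappa\cdot b\big)f . \tag{5.1}$$
This approach reduces (b) to one quantity, the size of the cross term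
$$\Gamma_T=R^3\big\langle\|De_R(X)\|\,\|De_R(Y)\|\big\rangle_T .$$

**Proposition 8 (reduction to the cross term).** For $R\ge R_0$ and $k\ne0$,
$$\big|\langle e^{i\kappa\cdot Z}\rangle_T\big|\le\tfrac{12}\pi\,\Gamma_T+C|k|^2R^{-1}+o_T .$$

*Proof.* **Step 1: slowly varying functions of mean zero average out.** We claim: if $\tilde\beta\in C^\infty(\mathbb T_1)$ has mean $0$, then
$$\big|\langle\tilde\beta(X/R)f\rangle_T\big|\le C_{\tilde\beta}|k|^2R^{-2}+o_T, \tag{5.2}$$
and the same with $Y$. Let $\gamma$ solve $\frac12\Delta\gamma=\tilde\beta$ on $\mathbb T_1$ and apply (3.4) to $R^2\gamma(X/R)f$. By (4.2),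
$$\mathcal A\big(R^2\gamma(x/R)f\big)=\tilde\beta f+iR\,\nabla\gamma\cdot\Sigma\kappa\,f+R^2\gamma\big(-\tfrac12|\Sigma\kappa|^2+i\kappa\cdot b\big)f .$$
As $|\kappa|=\pi|k|/R$, (4.3) bounds the average of the second term by $C|k|R^{-3}\log R$, and that of the third by $C|k|^2R^{-3}+C|k|R^{-3}$. The boundary integrand is at most $CR$, which contributes at most $CR\,\ell_T(1)\le CR^{-2}$ by (3.3). This proves (5.2).

**Step 2: the full quadratic form nearly vanishes.** Apply (3.4) to $f$. By (5.1), $\langle|\Sigma\kappa|^2f\rangle_T=2i\langle\kappa\cdot b\,f\rangle_T+o_T$. Multiplying by $R^5/\pi^2$,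
$$R^3\langle|\Sigma k|^2f\rangle_T=\tfrac{2i}\pi\langle R^4\,k\cdot b\,f\rangle_T+o_T,\qquad R^4b=\tfrac12\big(\beta(Y/R)-\beta(X/R)\big).$$
Each component of $\beta$ has mean $0$, so (5.2) gives
$$R^3\big|\langle|\Sigma k|^2f\rangle_T\big|\le C|k|^3R^{-2}+o_T . \tag{5.3}$$

**Step 3: the diagonal terms of the quadratic form are a multiple of $\langle f\rangle_T$.** We claim
$$R^3\langle|De_R(X)k|^2f\rangle_T=\tfrac\pi{12}|k|^2\langle f\rangle_T+O(|k|^4R^{-1})+o_T, \tag{5.4}$$
and the same with $Y$. With $\rho=|x|$ and $Y_2=(\hat x\cdot k)^2-\frac13|k|^2$ (a spherical harmonic of degree $2$),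
$$W:=|De(x)k|^2=\tfrac14\rho^{-6}\big(|k|^2+3(\hat x\cdot k)^2\big)=\tfrac12|k|^2\rho^{-6}+\tfrac34\rho^{-6}Y_2 .$$
We look for $G$ with $\frac12\Delta G=W$ and zero normal derivative. Since $\Delta\rho^{-4}=12\rho^{-6}$, $\Delta(\rho^{-4}Y_2)=(12-6)\rho^{-6}Y_2$, and $\rho^{-1}$, $\rho^{-3}Y_2$ are harmonic, the function
$$G=|k|^2\Big(\frac{\rho^{-4}}{12}-\frac{\rho^{-1}}3\Big)+Y_2\Big(\frac{\rho^{-4}}4-\frac{\rho^{-3}}3\Big)$$
does it: at $\rho=1$ the radial derivatives of the brackets are $-\frac4{12}+\frac13=0$ and $-1+1=0$. Let $G_R=\psi(|x|/R)G$. Then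
$$\tfrac12\Delta G_R=|De_R(x)k|^2+R^{-3}|k|^2\beta_0(x/R)+O(|k|^2R^{-5}),\qquad\beta_0=-\tfrac16\Delta\Big(\frac{\psi(|\cdot|)}{|\cdot|}\Big), \tag{5.5}$$
with $\beta_0:=0$ near $0$. For $\rho\le R/8$ this is exact with $\beta_0=0$. For $\rho\ge R/8$ the term $-\frac13|k|^2\rho^{-1}$ of $G$ produces $\beta_0$ by scaling, the other terms of $G$ are $O(|k|^2\rho^{-3})$ and produce $O(|k|^2R^{-5})$, and $|De_R(x)k|^2=O(|k|^2R^{-6})$. The function $\beta_0$ is smooth on $\mathbb T_1$. For small $s$ the divergence theorem gives $\int_{\rho>s}\Delta(\psi/\rho)=-4\pi s^2\,\partial_\rho(1/\rho)|_{\rho=s}=4\pi$, so $\int_{\mathbb T_1}\beta_0=-\frac{4\pi}6$, and the mean of $\beta_0$ is $-\frac{4\pi}{6\cdot8}=-\frac\pi{12}$.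

Apply (3.4) to $G_R(X)f$, which has no boundary term:
$$\langle\tfrac12\Delta G_R\,f\rangle_T=-\langle i\nabla G_R\cdot\Sigma\kappa f\rangle_T-\big\langle G_R\big(-\tfrac12|\Sigma\kappa|^2+i\kappa\cdot b\big)f\big\rangle_T+o_T .$$
Now $|G_R|\le C|k|^2$, $|\nabla G_R|\le C|k|^2|x|^{-2}$, and $|X|^{-2}(|X|^{-3}+|Y|^{-3})\le2(|X|^{-5}+|Y|^{-5})$. By (3.2) the first term on the right is $O(|k|^3R^{-1}R^{-3})$, and by (4.3) the second is $O(|k|^4R^{-5}+|k|^3R^{-5})$. Together they are $O(|k|^4R^{-4})$. Multiply by $R^3$ and insert (5.5):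
$$R^3\langle|De_R(X)k|^2f\rangle_T+|k|^2\langle\beta_0(X/R)f\rangle_T=O(|k|^4R^{-1})+o_T .$$
Write $\beta_0=(\beta_0+\frac\pi{12})-\frac\pi{12}$ and use (5.2) for $\beta_0+\frac\pi{12}$. This is (5.4).

**Step 4: combine.** We have $|\Sigma k|^2=|De_R(X)k|^2+|De_R(Y)k|^2-2De_R(X)k\cdot De_R(Y)k$. By (5.3) and (5.4),
$$\tfrac\pi6|k|^2|\langle f\rangle_T|\le2|k|^2\Gamma_T+C|k|^4R^{-1}+o_T .$$
Divide by $\frac\pi6|k|^2$. Finally $|e^{i\kappa\cdot Z}-f|\le|\kappa||e_R(Y)-e_R(X)|\le\pi|k|/R$. $\square$

**Where one-point information stops.** If $X_s$ and $Y_s$ were independent, $\Gamma_T$ would be $R^3(\mathbb E\|De_R(U)\|)^2\le CR^{-3}\log^2R$ and we would be done. But we know only the two marginals, and Cauchy–Schwarz gives no more than $\Gamma_T\le CR^3\,\mathbb E|U|^{-6}\le C$, which is useless. This cannot be improved by the means used so far. Start instead with $X_0=Y_0$ uniform. Then $X=Y$ forever, and everything in Sections 3–5 remains valid, since only the uniform marginals and Itô's formula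 were used. But now $e^{i\kappa\cdot Z}=1$, and Proposition 8 says $\Gamma_T\ge\frac\pi{12}-C|k|^2R^{-1}-o_T$. So the proof must use that the pair starts off the diagonal, and it must show quantitatively that the pair does not get stuck near the diagonal while close to the ball. The goal for the remaining sections is therefore $\Gamma_T\le CR^{-\theta'}+o_T$.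

The plan has four parts. First, the time weighted with $\|\Sigma\|^2$ that $N$ spends in a ball of radius $a\ll R$ is small (Section 6). Second, this makes the local time small while $|N|$ is of order one (Section 7). Third, a special test function shows that the local time near the diagonal is controlled by that at distance of order one (Section 8). Fourth, local time bounds are turned into a bound for $\Gamma_T$ (Section 9).

## 6. Weighted time at small distances

**Proposition 9.** There is an absolute $\theta\in(0,\frac12]$ such that $\phi_T(a):=R^3\langle\|\Sigma\|^2;|N|<a\rangle_T$ satisfies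
$$\phi_T(a)\le C(a/R)^\theta+o_T\quad(1\le a\le R/16),\qquad\phi_T(a)\le CR^{-\theta}+o_T\quad(0<a\le1). \tag{6.1}$$

*Proof.* The idea: $|N|^2$ has drift $\|\Sigma\|^2$ up to a negligible error. Cutting it off at scale $a$ compares the weighted time in $|N|<a$ with that in the next shell, and iteration over scales gives a power.

**Step 1: one scale.** Let $h$ be smooth and nondecreasing, $h(s)=s^2$ on $[0,1]$, constant on $[2,\infty)$. For $0<a\le R/4$ apply (3.4) to $H(N)=a^2h(|N|/a)$, which has no boundary terms. For $|N|<a$ we have $\nabla^2H=2I$, so $\frac12\mathrm{tr}(\Sigma\nabla^2H\Sigma)=\|\Sigma\|^2$. Everywhere $\|\nabla^2H\|\le C$ and $|\nabla H|\le Ca$, and the derivatives vanish for $|N|\ge2a$. Since $|b|\le CR^{-4}$,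
$$\langle\|\Sigma\|^2;|N|<a\rangle_T\le C_1\langle\|\Sigma\|^2;a\le|N|<2a\rangle_T+CaR^{-4}+o_T .$$
Add $C_1\langle\|\Sigma\|^2;|N|<a\rangle_T$ to both sides, divide by $1+C_1$ and multiply by $R^3$. With $\mu=C_1/(1+C_1)$, where we may enlarge $C_1$ so that $\mu>\frac12$,
$$\phi_T(a)\le\mu\,\phi_T(2a)+CaR^{-1}+o_T . \tag{6.2}$$

**Step 2: iterate.** Let $1\le a\le R/16$ and choose $n$ with $2^n\le(R/a)^{1/2}<2^{n+1}$. Then $2^na\le(Ra)^{1/2}\le R/4$, so (6.2) may be used $n$ times. By (4.3) $\phi_T\le C$, and $\sum_{j<n}(2\mu)^j\le C2^n$, so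
$$\phi_T(a)\le C\mu^n+C2^naR^{-1}+o_T .$$
Put $\theta=\frac12\log_2(1/\mu)\in(0,\frac12]$. Then $\mu^{n+1}=2^{-2\theta(n+1)}\le(a/R)^\theta$, and $2^na/R\le(a/R)^{1/2}\le(a/R)^\theta$. This is the first bound. The second follows since $\phi_T$ is nondecreasing in $a$. $\square$

## 7. Local time away from the diagonal

**Proposition 10.** For $\alpha\in(0,1)$: $\ \ell_T(1_{\alpha\le|N|\le1})\le C_\alpha R^{-3-\theta}+o_T$.

*Proof.* The purpose of the test function below is to turn local time into ordinary time on a set where $\|\Sigma\|$ is bounded below. Let $p$ be a smooth radial function supported in $|x|\le2$ with $\partial_{\mathbf n}p=1$ on $|x|=1$, as in Lemma 2. Let $\omega\in C_c^\infty((\frac\alpha2,2))$, $0\le\omega\le1$, $\omega=1$ on $[\alpha,1]$. Apply (3.4) to $G=p(X)\omega(|N|)$. As $N$ has no normal derivatives, the only boundary term is $\omega(|N|)\,dL^X$. Since $\|\Sigma\|,|b|\le C$, (4.2) gives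
$$|\mathcal AG|\le C_\alpha1_E,\qquad E=\{|X|\le2,\ \tfrac\alpha2\le|N|\le2\}.$$
On $E$ we have $|Z|\le|N|+1\le3$ and $|Y|\le5\le R/8$. So $N=\Xi(Y)-\Xi(X)$, and by Lemma 7(ii) $|X-Y|\ge|N|/3\ge\alpha/6$. The pair is also far from antipodal: put $w=X+Y$, so $Y=-X+w$, and by oddness
$$2\ge|N|=\big|\Xi(-X+w)-\Xi(-X)-2\Xi(X)\big|\ge3-3|w|,$$
using $|\Xi(X)|\ge\frac32$ and Lemma 7(ii) for the points $-X+w=Y$ and $-X$, both of norm at least $1$. Hence $|w|\ge\frac13$. By Lemma 7(i) with $M=5$, $\|\Sigma\|^2\ge5^{-8}\min(\frac\alpha6,\frac13)^2$ on $E$. Therefore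
$$\frac1T\mathbb E\int_0^T\omega(|N|)\,dL^X\le C_\alpha\langle1_E\rangle_T+o_T\le C_\alpha\langle\|\Sigma\|^2;|N|<3\rangle_T+o_T\le C_\alpha R^{-3-\theta}+o_T$$
by (6.1) with $a=3$. The part with $dL^Y$ is the same by symmetry. $\square$

## 8. Local time near the diagonal

Near the diagonal $\Sigma$ degenerates and the last argument fails. We want a function of the pair, bounded above, whose drift at contacts close to the diagonal is bounded below by a positive constant. Then the local time accumulated there must be paid for elsewhere. The target is: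

**Proposition 11.** There is an absolute $\delta\in(0,\frac18]$ such that
$$\ell_T(1_{|Z|<\delta})\le C\,\ell_T(1_{\delta\le|Z|\le2\delta})+CR^{-4}+o_T . \tag{8.1}$$

**Why $\log|z|$ alone fails.** Write $z=y-x$, $v=z/|z|$. Let $Y$ be in contact, $|y|=1$, and let $\mathbf n=y$, $c=y\cdot v$. A push $\mathbf n\,dL^Y$ of $y$ changes $|z|$ by $c\,dL^Y$, so $\log|z|$ has drift $c/|z|$. From $1\le|x|^2=|y-z|^2=1-2c|z|+|z|^2$ we get
$$c\le|z|/2 . \tag{8.2}$$
If also $|x|=1$, then $c=|z|/2$ and the drift is $\frac12$, as we wish. But if $x=(1+|z|)y$ lies straight above $y$, then $c=-1$ and the drift is $-1/|z|$, with the wrong sign and unbounded. So we add functions of $(x,v)$ and of $(y,-v)$, harmonic in the space variable so that no $dt$-drift arises, whose change with $v$ cancels $c/|z|$. The push changes $v$ by $|z|^{-1}(\mathbf n-cv)\,dL^Y$. If $u(x,v)$ has boundary values $\log(1-x\cdot v)$ on $|x|=1$, the $v$-change of $\frac12u(y,-v)=\frac12\log(1+y\cdot v)$ is $\frac{1-c}{2|z|}$, and that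 of $\frac12u(x,v)$, were $x$ equal to $y$, would be $-\frac{1+c}{2|z|}$. The sum is $-c/|z|$, exactly what is needed. We now make $u$ explicit.

### 8.1 An explicit harmonic function

For $v\in S^2$ and $x\ne0$, $x\notin[0,1]v$, put $\tau=1/|x|$, $c=\hat x\cdot v$, $q=\sqrt{1-2\tau c+\tau^2}=|x-v|/|x|$, $m=\log2-1$, and
$$S_1=\log\frac2{1-\tau c+q},\qquad S_2=\log\frac{\tau-c+q}{1-c}=\log\frac{1+c}{q-\tau+c},\qquad u(x,v)=m+\tau-\tau S_1-S_2 .$$

**Lemma 12.**
(i) $u$ is $C^\infty$ in $(x,v)$ on the stated set, and $u(\mathcal Ox,\mathcal Ov)=u(x,v)$ for orthogonal $\mathcal O$.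
(ii) $u(\cdot,v)$ is harmonic in $|x|>1$, with mean $m$ over each sphere $|x|=\rho>1$; uniformly in $v$, $u-m=O(|x|^{-2})$ and $\nabla u=O(|x|^{-3})$ for large $|x|$.
(iii) For $|x|=1$, $x\ne v$, $c=x\cdot v$: $u(x,v)=\log(1-c)$ and
$$\partial_{\mathbf n}u(x,v)=\frac{\sqrt2}{\sqrt{1-c}}-2+\log2-\log\big(1-c+\sqrt{2-2c}\big). \tag{8.3}$$
(iv) $u\le\log2$ on $|x|\ge1$, $x\ne v$, and $\int_{1<|x|<\rho}|u(x,v)|\,dx<\infty$, independently of $v$.

*Proof.* (i) We use the identities
$$q^2-(1-\tau c)^2=\tau^2(1-c^2),\qquad q^2-(\tau-c)^2=1-c^2 .$$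
If $|c|<1$, the first gives $q>|1-\tau c|$, so $1-\tau c+q>0$. If $c=-1$ this is clear, and if $c=1$ then $x\notin[0,1]v$ means $\tau<1$, and $1-\tau+|1-\tau|>0$. The second identity shows that the two expressions for $S_2$ agree where both make sense, and that $\tau-c+q>0$ for $|c|<1$; for $c=-1$ this is clear. Near $c=1$, $\tau<1$ the second expression is smooth, since $q-\tau+c$ is close to $2(1-\tau)>0$. Finally $q>0$ as $x\ne v$. Invariance is clear, as $u$ depends on $\tau$ and $c$ only.

(ii) With $\partial_\tau q=(\tau-c)/q$,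
$$\partial_\tau S_1=\frac{cq+c-\tau}{q(1-\tau c+q)}=\frac{1-q}{\tau q},\qquad\partial_\tau S_2=\frac{1+(\tau-c)/q}{\tau-c+q}=\frac1q, \tag{8.4}$$
where the first uses $(1-q)(1-\tau c+q)=\tau(cq+c-\tau)$; this follows by expanding and inserting $q^2=1-2\tau c+\tau^2$. Both functions vanish at $\tau=0$. The generating function of the Legendre polynomials, $1/q=\sum_{n\ge0}\tau^nP_n(c)$ for $0\le\tau<1$, gives $S_1=\sum_{n\ge1}\frac{\tau^n}nP_n(c)$ and $S_2=\sum_{n\ge0}\frac{\tau^{n+1}}{n+1}P_n(c)$. As $P_0=1$, the terms $\pm\tau$ cancel and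
$$u=m-\sum_{n\ge1}\Big(\frac1n+\frac1{n+1}\Big)|x|^{-n-1}P_n(\hat x\cdot v)\qquad(|x|>1).$$
Each $|x|^{-n-1}P_n(\hat x\cdot v)$ is harmonic with spherical mean $0$, and $|P_n|\le1$, so the series converges locally uniformly. This gives harmonicity, the mean $m$, and $|u-m|\le C|x|^{-2}$ for $|x|\ge2$. The gradient estimate for harmonic functions on $\mathbb B(x,|x|/2)$ gives $|\nabla u|\le C|x|^{-3}$ for $|x|\ge4$.

(iii) At $\tau=1$ we have $S_1+S_2=\log\frac2{1-c}$, so $u=m+1-\log2+\log(1-c)=\log(1-c)$. By (8.4), $\partial_\tau u|_{\tau=1}=1-S_1-(\frac1q-1)-\frac1q=2-S_1-\frac2q$ with $q=\sqrt{2-2c}$. On the sphere $\partial_{\mathbf n}=-\partial_\tau$, and (8.3) follows.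

(iv) As $x\to v$ in $|x|\ge1$, $1-\tau c+q\to0$, so $-\tau S_1\to-\infty$, while $S_2=\int_0^\tau dt/q(t)\ge0$; so $u\to-\infty$. At infinity $u\to m<\log2$, and on $|x|=1$, $u=\log(1-c)\le\log2$. The maximum principle gives $u\le\log2$. For the integral write $|u|=2u^+-u$ with $u^+\le\log2$ and use that the spherical means of $u$ are $m$. $\square$

Put
$$k(c)=\frac{\sqrt2}{\sqrt{1+c}}-2+\log2-\log\big(1+c+\sqrt{2+2c}\big),$$
which is (8.3) for $\partial_{\mathbf n}u(y,-v)$ with $c=y\cdot v$, and which is decreasing in $c$. The constant that decides the sign is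
$$\lambda:=1+k(0)=\sqrt2-1+\log\big(2(\sqrt2-1)\big)\ge\sqrt2-1+1-\tfrac{\sqrt2+1}2=\tfrac{\sqrt2-1}2>0,$$
by $\log s\ge1-1/s$. To work on the torus let $\tilde u(x,v)=m+\psi(|x|/R)(u(x,v)-m)$. Then $\tilde u\le\log2$. By Lemma 12(ii), $\Delta_x\tilde u$ is supported in $R/8\le|x|\le R/4$ and $|\Delta_x\tilde u|\le CR^{-4}$.

### 8.2 The test function and its singular set

Let $\varepsilon=\lambda/4$, let $\delta\in(0,\frac18]$ be chosen later, and for $0<|z|\le2\delta$, $v=z/|z|$, set
$$\Phi(x,y)=(1-\varepsilon)\log|z|+\tfrac12\tilde u(x,v)+\tfrac12\tilde u(y,-v),\qquad\Theta=\chi(|z|)\Phi,$$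
with $\Theta=0$ for $|z|\ge2\delta$. Here $\chi=\zeta^2$ with $\zeta$ a smooth nonincreasing cutoff, $\zeta=1$ on $[0,\delta]$, $\zeta=0$ on $[2\delta,\infty)$, so that $|\chi'|\le C_\delta\chi^{1/2}$. Exchanging $x$ and $y$ turns $v$ into $-v$, so $\Phi$ is symmetric. Let
$$\bar S=\{z=0\}\cup\{0<|z|\le2\delta:\ x=v\in S^2\ \text{or}\ y=-v\in S^2\}.$$
This is a closed subset of $\overline{\mathcal D}_R^{\,2}$: limits with $z\to0$ lie in $\{z=0\}$, and otherwise $v$ converges. Off $\bar S$, if $0<|z|\le2\delta$, then $x\notin[0,1]v$ and $y\notin[0,1](-v)$ because $|x|,|y|\ge1$. So $\Phi$ is $C^\infty$ near such points, $\Theta$ is $C^\infty$ in a neighborhood of $\overline{\mathcal D}_R^{\,2}\setminus\bar S$, and Itô's formula applies away from $\bar S$. On $\bar S\setminus\{z=0\}$ one of $|x|,|y|$ equals $1$, and $x\times y=0$: one particle touches the ball and the other is exactly above it.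

**Lemma 13 (non-hitting).** Almost surely $(X_t,Y_t)\notin\bar S$ for all $t\ge0$.

*Proof.* At $t=0$ this is clear, since $X_0,Y_0$ are independent and uniform. Let $T_0=\inf\{t:Z_t=0\}$, and while $|X|<3$, $|Z|<1$ let $J=X\times Y=X\times Z$, with representatives. It suffices to control the zeros of $J$.

**Step 1: almost surely $J_s\ne0$ for every rational $s<T_0$ with $|X_s|<3$, $|Z_s|<1$.** For $s=0$ this is clear. Fix a rational $s>0$. As the marginals are uniform, almost surely $X_s,Y_s\in\mathcal D_R$, so by continuity there is a rational $s'<s$ without contact on $[s',s]$. Then $Z_s=Z_{s'}$ and $X_s=X_{s'}+B_s-B_{s'}$ in $\mathbb T_R$. Hence, up to a null set, $\{s<T_0,|X_s|<3,|Z_s|<1,J_s=0\}$ is contained in the union over rational $s'<s$ of the events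
$$\big\{Z_{s'}\ne0,\ |Z_{s'}|<1,\ X_{s'}+(B_s-B_{s'})\in\mathbb RZ_{s'}+(2R\mathbb Z)^3\big\}.$$
Given the past up to $s'$, the increment $B_s-B_{s'}$ would have to lie in a countable union of lines. It has a density, so each event has probability $0$.

**Step 2: almost surely, from each such $s$ until the exit time $\vartheta_s$ from $\{|X|<3,|Z|<1\}$, $J\ne0$.** In this period $\mathbf n(X)=X$ and $\mathbf n(Y)=Y$ at contacts, and the covariation term of $X\times Y$ vanishes since $X$ and $Y$ have the same martingale part. So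
$$dJ=dB\times Y+X\times dB+J\,(dL^X+dL^Y)=-Z\times dB+J\,(dL^X+dL^Y).$$
The covariance of $Z\times dB$ is $(|Z|^2I-ZZ^T)dt$, and $J\perp Z$. With $\hat J=J/|J|$ the Itô correction of $\log|J|$ is
$$\tfrac12|J|^{-2}\,\mathrm{tr}\big((I-2\hat J\hat J^T)(|Z|^2I-ZZ^T)\big)dt=\tfrac12|J|^{-2}(2|Z|^2-2|Z|^2)dt=0 .$$
So up to the first zero of $J$, $\log|J|$ is a continuous local martingale plus the increment of $L^X+L^Y$. If $J$ had a zero before $\vartheta_s$, then, the local times being finite, the local martingale would tend to $-\infty$ there. A continuous local martingale is a time-changed Brownian motion: if its clock stays bounded it has a finite limit, and otherwise its upper limit is $+\infty$. So this has probability $0$.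

**Step 3: conclusion.** Suppose $T_0<\infty$. Then $T_0>0$, and $X_{T_0}=Y_{T_0}\in\partial\mathcal D_R$, because otherwise there would be no contact, and $Z$ would be constant, just before $T_0$. For a rational $s<T_0$ close to $T_0$ the pair stays in $\{|X|<3,|Z|<1\}$ on $[s,T_0]$, so $\vartheta_s>T_0$, and $J_{T_0}=0$ contradicts Step 2. So $T_0=\infty$ almost surely. If $(X_t,Y_t)\in\bar S$ for some $t>0$, then $|X_t|\le1+2\delta<3$, $0<|Z_t|\le2\delta<1$ and $J_t=0$, and a rational $s<t$ close to $t$ gives the same contradiction. $\square$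

### 8.3 The drift of the test function

**Lemma 14.** One can choose an absolute $\delta\in(0,\frac18]$ such that, off $\bar S$: $|\mathcal A\Theta|\le CR^{-4}$, and the coefficients of $dL^X$ and $dL^Y$ in $d\Theta$ are at least $\lambda/4$ where $0<|z|<\delta$ and at least $-C$ where $\delta\le|z|<2\delta$.

*Proof.* **Step 1: the $dt$-part.** The common noise moves $x$ and $y$ together and leaves $z$ fixed, so in the coordinates $(x,z)$ we have $\mathcal A=\frac12\Delta_x$ and $\mathcal A\Theta=\frac14\chi\,(\Delta\tilde u(x,v)+\Delta\tilde u(y,-v))=O(R^{-4})$.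

**Step 2: exact formula for the $dL^Y$-part of $\Phi$.** Let $|y|=1$, $0<|z|<2\delta$, $\mathbf n=y$, $c=y\cdot v$. Here $|x|\le\frac54\le R/8$, so $\tilde u=u$. As computed above, a push changes $|z|$ by $c\,dL^Y$ and $v$ by $|z|^{-1}(\mathbf n-cv)\,dL^Y$. The drift of $\Phi$ is the sum of four contributions. The logarithm gives $(1-\varepsilon)c/|z|$. The motion of $y$ in $\frac12u(y,-v)$ gives $\frac12\partial_{\mathbf n}u(y,-v)=\frac12k(c)$. The motion of $v$ in $\frac12u(y,-v)=\frac12\log(1+y\cdot v)$ gives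
$$\frac1{2|z|}\cdot\frac{y\cdot(\mathbf n-cv)}{1+c}=\frac1{2|z|}\cdot\frac{1-c^2}{1+c}=\frac{1-c}{2|z|}.$$
The motion of $v$ in $\frac12u(x,v)$ gives $\frac1{2|z|}F(x)$, where $F(w):=D_vu(w,v)[\mathbf n-cv]$ with $\mathbf n,c,v$ fixed. Since $u(y,\cdot)=\log(1-y\cdot(\cdot))$, $F(y)=-\frac{1-c^2}{1-c}=-(1+c)$. As $x=y-|z|v$, the last contribution is
$$-\frac{1+c}{2|z|}+\mathcal E,\qquad\mathcal E=\frac{F(y-|z|v)-F(y)}{2|z|}.$$
The terms of order $1/|z|$ combine to $(1-\varepsilon)\frac c{|z|}+\frac{1-c}{2|z|}-\frac{1+c}{2|z|}=-\varepsilon\frac c{|z|}$, so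
$$\mathrm{drift}_Y(\Phi)=-\varepsilon\frac c{|z|}+\tfrac12k(c)+\mathcal E . \tag{8.5}$$

**Step 3: the remainder $\mathcal E$ is close to $\frac12$.** By (8.2), $c\le\delta\le\frac18$. The points $w=y-sv$, $0\le s\le|z|\le\frac14$, satisfy $\frac34\le|w|\le\frac54$ and $w\cdot v=c-s\le\frac18$. The set of $(w,v)$ with these bounds is compact and contains no point with $w\in[0,1]v$, since there $w\cdot v=|w|\ge\frac34$. So $u$ is smooth near it with uniform bounds, and Taylor's formula gives $|\mathcal E|\le C$ and $\mathcal E=-\frac12\partial_vF(y)+O(|z|)$, where $\partial_v$ is the derivative of $F$ in the direction $v$. By rotation invariance $\partial_vF(y)$ depends only on $c$, and smoothly so near $c=0$. To find its value at $c=0$, note that then $v$ is tangent to $S^2$ at $y$. Along $w(s)=y\cos s+v\sin s$ on $S^2$ we have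
$$F(w(s))=-\frac{w\cdot y}{1-w\cdot v}=-\frac{\cos s}{1-\sin s},$$
with derivative $-1$ at $s=0$. So $\partial_vF(y)=-1$ at $c=0$, and
$$|\mathcal E-\tfrac12|\le C(|c|+|z|). \tag{8.6}$$
(If $|c|$ is not small, this holds because $\mathcal E$ is bounded.)

**Step 4: lower bounds for the drift of $\Phi$.** Let $\eta\in(0,1)$; the constants $C$ here do not depend on $\delta,\eta$. Recall that $k$ is decreasing and $k(0)+1=\lambda$.

* If $0\le c\le|z|/2$, then the drift is at least $-\frac\varepsilon2+\frac12k(0)+\frac12-C\delta=\frac\lambda2-\frac\lambda8-C\delta$.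
* If $-\eta\le c<0$, then the first term of (8.5) is nonnegative and $k(c)\ge k(0)$, so the drift is at least $\frac\lambda2-C(\eta+\delta)$.
* If $c<-\eta$, then the drift is at least $\frac{\varepsilon\eta}{2\delta}-C$.

Fix first $\eta$ and then $\delta$ small enough, both absolute, so that
$$\mathrm{drift}_Y(\Phi)\ge\lambda/4\quad(0<|z|<2\delta);\qquad\text{also}\qquad\mathrm{drift}_Y(\Phi)\ge\frac1{\sqrt{2(1+c)}}-C . \tag{8.7}$$
The second bound follows from (8.5): $-\varepsilon c/|z|\ge-\varepsilon/2$, $\mathcal E\ge-C$, and $\frac12k(c)\ge(2(1+c))^{-1/2}-C$ because $0<1+c\le\frac98$. The value $c=-1$ means $y=-v$, which is in $\bar S$ and excluded.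

**Step 5: the cutoff.** For $0<|z|<\delta$, $\chi=1$ near the point, and the drift of $\Theta$ is that of $\Phi$, at least $\lambda/4$. Let $\delta\le|z|<2\delta$. By (8.2) $x\cdot v=c-|z|<0$, and $1\le|x|\le\frac54$, so $u(x,v)$ is bounded by the compactness in Step 3. Also $u(y,-v)=\log(1+c)$ and $|\log|z||\le C_\delta$. So $|\Phi|\le C_\delta(1+|\log(1+c)|)\le C_\delta(1+c)^{-1/4}$. With $\varsigma=\chi^{1/2}(1+c)^{-1/4}$, (8.7) gives
$$\mathrm{drift}_Y(\Theta)=\chi\,\mathrm{drift}_Y(\Phi)+\chi'c\,\Phi\ge\frac{\varsigma^2}{\sqrt2}-C-C_\delta\,\varsigma\ge-C_\delta .$$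
As $\delta$ is absolute now, this is $\ge-C$. By the symmetry of $\Phi$ the same bounds hold for $dL^X$. $\square$

**Proof of Proposition 11.** We integrate the drift of $\Theta$ and use that $\Theta$ is bounded above. Let $\tau_j$ be the first time the pair is within $1/j$ of $\bar S$. By Lemma 13, continuity, and closedness of $\bar S$, $\tau_j\uparrow\infty$ almost surely. On the compact set of pairs at distance at least $1/j$ from $\bar S$, $\Theta$ and its derivatives are bounded. Since $|z|<1$ where $\chi>0$ and $\tilde u\le\log2$, we have $\Phi\le\log2$ there, and $\Theta\le\log2$ everywhere. Also $\mathbb E|\Theta(X_0,Y_0)|<\infty$: $\log|z|$ is integrable, and for fixed $z$ the functions $|u(\cdot,v)|$, $|u(\cdot,-v)|$ are integrable on bounded sets uniformly in $v$ by Lemma 12(iv). Itô's formula up to $T\wedge\tau_j$ and Lemma 14 give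
$$\log2-\mathbb E\Theta(X_0,Y_0)\ge\tfrac\lambda4\,\mathbb E\int_0^{T\wedge\tau_j}1_{|Z|<\delta}\,d(L^X+L^Y)-C\,\mathbb E\int_0^T1_{\delta\le|Z|\le2\delta}\,d(L^X+L^Y)-CR^{-4}T .$$
Let $j\to\infty$ by monotone convergence and divide by $T$. This is (8.1). $\square$

**Corollary 15.** $\ \ell_T(1_{|Z|<\delta})\le CR^{-3-\theta}+o_T$.

*Proof.* Let $\alpha=\min\big(\frac12,\min\{|\Xi(y)-\Xi(x)|:1\le|x|,|y|\le2,\ \delta\le|x-y|\le2\delta\}\big)$, which is positive by injectivity of $\Xi$ and compactness. At contact times with $\delta\le|Z|\le2\delta$ we have $|X|,|Y|\le1+2\delta\le2$, so $N=\Xi(Y)-\Xi(X)$ and $\alpha\le|N|\le3\cdot2\delta\le1$. Now use Proposition 10 in (8.1), and $R^{-4}\le R^{-3-\theta}$. $\square$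

## 9. The cross term is small

**Proposition 16.** With $\theta'=\theta/40$: $\ \Gamma_T\le CR^{-\theta'}+o_T$.

*Proof.* Since $\|De_R(x)\|\le C|x|^{-3}$, we must bound $R^3\langle|X|^{-3}|Y|^{-3}\rangle_T$. The dangerous sets are those where $\Sigma$ degenerates: the diagonal and the antipodal set.

**Step 1: near the diagonal.** Here we turn Corollary 15 into a bound for time. By injectivity of $\Xi$ and compactness choose an absolute $\alpha_0\in(0,\frac12]$ with $|\Xi(x)-\Xi(y)|\ge3\alpha_0$ whenever $|x|=1\le|y|\le5$ and $|x-y|\ge\delta$. At contact times of $X$ with $|N|\le2\alpha_0$ we have $|Z|\le2$, $|Y|\le3$, $N=\Xi(Y)-\Xi(X)$, hence $|Z|<\delta$. Let $\omega_0$ be smooth on $[0,\infty)$, $0\le\omega_0\le1$, $\omega_0=1$ on $[0,\alpha_0]$, $\omega_0=0$ on $[2\alpha_0,\infty)$, and $g(x)=-\frac14|x|^{-4}\psi(|x|/R)$. Since $\Delta|x|^{-4}=12|x|^{-6}$, we have $-\frac12\Delta g=\frac32|x|^{-6}$ for $|x|\le R/8$. For $|x|>R/8$, $|\Delta g|$ and $|x|^{-6}$ are at most $CR^{-6}$. On the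 sphere $\partial_{\mathbf n}g=1$. Apply (3.4) and (4.2) to $g(X)\omega_0(|N|)$. The only boundary term is $\omega_0(|N|)\,dL^X$, so
$$\langle|X|^{-6}\omega_0(|N|)\rangle_T\le C\ell_T(1_{|Z|<\delta})+C\langle|\nabla g(X)|\|\Sigma\|;|N|<2\alpha_0\rangle_T+C\langle\|\Sigma\|^2;|N|<2\alpha_0\rangle_T+CR^{-4}+o_T .$$
As $|\nabla g|^2\le C|x|^{-10}$, Cauchy–Schwarz, (3.2) and (6.1) (note $2\alpha_0\le1$) bound the second term by $C(R^{-3})^{1/2}(R^{-3-\theta}+o_T)^{1/2}\le CR^{-3-\theta/2}+o_T$. With Corollary 15 and (6.1) for the other terms,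
$$\langle|X|^{-6};|N|\le\alpha_0\rangle_T\le CR^{-3-\theta/2}+o_T, \tag{9.1}$$
and likewise for $Y$.

**Step 2: near the antipodal set.** We claim that for $2\le M\le R/16$ and $0<\eta\le1$
$$\langle1_{|X|\le M,\,|X+Y|<\eta}\rangle_T\le C\eta M^3R^{-3}+o_T . \tag{9.2}$$
Unlike the difference, the sum $S=X+Y\in\mathbb T_R$ carries twice the Brownian motion, so this is an ordinary occupation estimate. Let $P(S)=\xi(|S|)\sqrt{|S|^2+\eta^2}$ with a smooth cutoff $\xi$, $\xi=1$ on $[0,1]$, $\xi=0$ on $[2,\infty)$. Let $\vartheta$ be a smooth cutoff with values in $[0,1]$, $\vartheta=1$ on $[0,1]$, $\vartheta=0$ on $[2,\infty)$, and write $\vartheta$ also for the function $\vartheta(|x|/M)$. For $G=\vartheta(|X|/M)P(S)$, since $\partial_{x_i}+\partial_{y_i}$ acts on functions of $x+y$ as $2\partial_i$,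
$$\mathcal AG=2\vartheta\,\Delta P+2\nabla\vartheta\cdot\nabla P+\tfrac12P\,\Delta\vartheta .$$
For $|S|\le1$ put $\mathsf f=\sqrt{|S|^2+\eta^2}$. Then $\Delta P=3/\mathsf f-|S|^2/\mathsf f^3\ge2/\mathsf f\ge0$, and this is at least $\sqrt2/\eta$ for $|S|\le\eta$. For $1\le|S|\le2$, $|\Delta P|\le C$. Also $|P|,|\nabla P|,|\nabla\vartheta|,|\Delta\vartheta|\le C$. So all terms other than the nonnegative one are bounded by $C1_{|X|\le2M}$, and the boundary integrands by $C$. With (3.4), (3.3) and the uniform law of $X$,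
$$\frac{2\sqrt2}\eta\,\langle1_{|X|\le M,\,|S|<\eta}\rangle_T\le C\langle1_{|X|\le2M}\rangle_T+C\ell_T(1)+o_T\le CM^3R^{-3}+o_T,$$
which is (9.2).

**Step 3: splitting.** Let $2\le M\le R/64$ and $\eta\le\alpha_0/3$. We bound the contributions to $R^3\langle|X|^{-3}|Y|^{-3}\rangle_T$ of four sets that cover everything.

* $|N|\le\alpha_0$. Since $|X|^{-3}|Y|^{-3}\le\frac12(|X|^{-6}+|Y|^{-6})$, (9.1) gives $\le CR^{-\theta/2}+o_T$.
* $\max(|X|,|Y|)>M$. If, say, $|X|\ge|Y|$, then $|X|^{-3}|Y|^{-3}\le|X|^{-2}|Y|^{-4}\le M^{-2}|Y|^{-4}$. So in all cases the integrand is at most $M^{-2}(|X|^{-4}+|Y|^{-4})$, and (3.2) gives $\le CM^{-2}$.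
* $|X|,|Y|\le M$, $|N|>\alpha_0$, $|X+Y|\ge\eta$. Then $|X-Y|\ge|N|/3>\eta$, so $\|\Sigma\|^2\ge M^{-8}\eta^2$ by Lemma 7(i), and $|X|^{-3}|Y|^{-3}\le1\le M^8\eta^{-2}\|\Sigma\|^2$. Moreover $|N|\le|Z|+1\le2M+1<4M\le R/16$. By (6.1) with $a=4M$ the contribution is $\le CM^8\eta^{-2}(M/R)^\theta+o_T$.
* $|X|,|Y|\le M$, $|X+Y|<\eta$. By (9.2) the contribution is $\le C\eta M^3+o_T$.

Take $M=R^{\theta/80}$ and $\eta=\frac{\alpha_0}3M^{-5}$, which is admissible for $R\ge R_0$ if $R_0$ is large. Then $\eta M^3\le M^{-2}=R^{-\theta/40}$, and $M^8\eta^{-2}(M/R)^\theta\le CM^{18+\theta}R^{-\theta}\le CM^{19}R^{-\theta}=CR^{-61\theta/80}$. So $\Gamma_T\le C(R^{-\theta/2}+R^{-\theta/40}+R^{-61\theta/80})+o_T\le CR^{-\theta/40}+o_T$. $\square$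

## 10. From the pair to the dust

**Proof of Theorem 5(b).** Propositions 8 and 16 give $|\langle e^{i\kappa\cdot Z}\rangle_T|\le C(R^{-\theta'}+|k|^2R^{-1})+o_T$ for $R\ge R_0$, $k\ne0$. By (3.1) and (2.2), $|D|^2\,\mathbb Ee^{i\kappa\cdot Z_{tR^2}}$ converges to $\mathbb E|\mathbf Q_r(e_k)|^2$ as $t\to\infty$, so its time averages $|D|^2\langle e^{i\kappa\cdot Z}\rangle_T$ converge to the same limit as $T\to\infty$. As $|D|\le8$ and $R=1/r$,
$$\mathbb E|\mathbf Q_r(e_k)|^2\le C(r^{\theta'}+|k|^2r)\qquad(r\le r_0:=1/R_0).$$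
By the monotonicity in (2.2) the left side equals $\sup_{t\ge0}\mathbb E|\mathbf Q_{r,t}(e_k)|^2$. This is the bound in (b).

For the convergence, $\mathbf Q_r(e_0)=|D|=8-\frac43\pi r^3\to8=\mathrm{Leb}(e_0)$, and for $k\ne0$, $\mathbf Q_r(e_k)\to0=\mathrm{Leb}(e_k)$ in $L^2$ as $r\to0$. All masses are at most $8$. By Lemma 3, applied along every sequence $r_n\to0$, $\mathbb P(\varrho(\mathbf Q_r,\mathrm{Leb}|_{D_1})>\varepsilon)\to0$ as $r\to0$ for every $\varepsilon>0$ and every metric $\varrho$ of the weak topology. $\square$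

**Proof of Theorem 5(c).** The $k=0$ term of each of the two norms is $(\frac43\pi r^3)^2\le Cr^{\theta'}$. For $k\ne0$ we have $\mathrm{Leb}(e_k)=0$, and (b) bounds the sums by
$$C\sum_{k\ne0}(1+|k|^2)^{-s}(r^{\theta'}+|k|^2r)\le C_s\,r^{\theta'},$$
uniformly in $t$, because $r\le r^{\theta'}$ and $\sum_k|k|^2(1+|k|^2)^{-s}<\infty$ for $s>5/2$. $\square$

Together with part (a), proved in Section 2, this establishes the conjecture for $d=3$: the limit $\mathbf Q_r$ exists for every $r\in(0,1)$, and $\mathbf Q_r\to\mathrm{Leb}|_{D_1}$ weakly in probability as $r\to0$. $\blacksquare$
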